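\title{Epimorphisms between countable abelian groups:\\ a complete analytic quasi-order}

\begin{abstract}
We prove that every analytic quasi-order is Borel reducible to the relation ``$A$ is a homomorphic image of $B$'' on countable abelian groups. Torsion-free groups suffice, and in fact groups between $\mathbb Z^{(\omega)}$ and $\mathbb Z[1/N]^{(\omega)}$, where $N$ is a product of thirteen primes. The proof attaches a group to each tree colored with five colors, in such a way that epimorphisms between the groups exist exactly when color-preserving maps between the trees exist. In contrast, the relation is Borel on countable torsion abelian groups, where we describe it by numerical invariants, and on torsion-free abelian groups of finite rank.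
\end{abstract}

\section{Introduction}\label{sec:intro}

For groups $A$ and $B$ write $A\twoheadleftarrow B$ if there is a surjective homomorphism from $B$ onto $A$, that is, if $A$ is isomorphic to a quotient of $B$. This \emph{epimorphism relation} is reflexive and transitive, so it is a \emph{quasi-order}. We determine how complicated it is on countable abelian groups.

\subsection*{The question}
A \emph{standard Borel space} is a set with a $\sigma$-algebra that is isomorphic to the Borel $\sigma$-algebra of a separable completely metrizable space; a Borel subset of a standard Borel space is again one. A subset of a standard Borel space $Z$ is \emph{analytic} if it is the projection of a Borel subset of $Z\times\omega^\omega$. Borel sets are analytic, and finite products, countable unions and images under Borel maps of analytic sets are analytic.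

As points of a space, countable groups are taken with domain $\omega=\{0,1,2,\dots\}$. A group is then a binary operation on $\omega$, a point of the product space $\omega^{\omega\times\omega}$. The axioms of abelian groups quantify only over $\omega$, so the abelian groups form a Borel subset of $\omega^{\omega\times\omega}$ and hence a standard Borel space. On this space $\twoheadleftarrow$ is analytic: it is the projection of the Borel set of triples $(A,B,\theta)$ in which $\theta\in\omega^\omega$ is a surjective homomorphism from $B$ to $A$.

A quasi-order $Q$ on a standard Borel space $Z$ is \emph{Borel reducible} to a quasi-order $Q'$ on a standard Borel space $Z'$ if there is a Borel map $f\colon Z\to Z'$ with $z\mathrel{Q}w\iff f(z)\mathrel{Q'}f(w)$ for all $z,w\in Z$. An analytic quasi-order is \emph{complete analytic} if every analytic quasi-order on a standard Borel space is Borel reducible to it. Complete analytic equivalence relations are defined in the same way, with equivalence relations in place of quasi-orders. A complete quasi-order contains a definable copy of every other analytic quasi-order, so it is as complicated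 as an analytic quasi-order can be.

\begin{remark}\label{rem:notborel}
A Borel quasi-order is not complete analytic. If $f$ reduces $Q$ to a Borel quasi-order $Q'$, then $Q=(f\times f)^{-1}(Q')$ is Borel. But there are analytic quasi-orders that are not Borel: take an analytic non-Borel set $B\subseteq 2^\omega$ and, on $2^\omega\times 2$, let $(\xi,i)\le(\xi',i')$ if and only if the pairs are equal, or $\xi=\xi'\in B$, $i=0$ and $i'=1$. This is an analytic quasi-order, and $B$ is its preimage under the continuous map $\xi\mapsto((\xi,0),(\xi,1))$.
\end{remark}

On the space of all countable groups the epimorphism relation is complete analytic; this is the result in the title of \cite{GLNP}, which is also the source of the following problem.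

\medskip\noindent\textbf{Question.} \emph{Is $\twoheadleftarrow$ a complete analytic quasi-order on the space of countable abelian groups?}

\subsection*{Which answer to expect}
The definition of $H\twoheadleftarrow G$ quantifies over the uncountable set of all maps from $G$ to $H$. The relation is Borel on any Borel class of groups where this quantifier can be traded for quantifiers over countable sets, and in the first cases that come to mind it can. If $G$ is finitely generated, then $H\twoheadleftarrow G$ if and only if there are generators $g_1,\dots,g_n$ of $G$ and generators $h_1,\dots,h_n$ of $H$ such that $\sum k_ig_i=0$ implies $\sum k_ih_i=0$ for all integers $k_i$. A homomorphism between subgroups of $\mathbb Q$ is multiplication by a rational number, so there are only countably many candidates. Moreover, epimorphisms lose information easily: the free abelian group $\mathbb Z^{(\omega)}$ of countably infinite rank maps onto every countable abelian group, so all groups $G\oplus\mathbb Z^{(\omega)}$ are quotients of each other, whatever the countable abelian group $G$ is. All this suggests a negative answer. Theorem~\ref{thm:borel}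 confirms the suggestion for two large classes. For all countable abelian groups, however, the answer is positive.

Fix thirteen distinct primes and let $N$ be their product. For an abelian group $\Lambda$, let $\Lambda^{(\omega)}$ be the direct sum of countably many copies of $\Lambda$.

\begin{theorem}\label{thm:main}
For every analytic quasi-order $Q$ on a standard Borel space $Z$ there is a Borel map $z\mapsto G_z$ from $Z$ to the abelian groups with domain $\omega$ such that
\[ z\mathrel{Q}z'\iff G_z\twoheadleftarrow G_{z'}\qquad(z,z'\in Z). \]
Each $G_z$ is torsion-free, and in fact isomorphic to a group between $\mathbb Z^{(\omega)}$ and $\mathbb Z[1/N]^{(\omega)}$. Hence $\twoheadleftarrow$ is a complete analytic quasi-order on countable abelian groups, and on countable torsion-free abelian groups. On both classes mutual epimorphism, $A\twoheadleftarrow B\twoheadleftarrow A$, is a complete analytic equivalence relation.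
\end{theorem}

\begin{theorem}\label{thm:borel}
The relation $\twoheadleftarrow$ is Borel, and hence not complete analytic,
\begin{itemize}
\item[(a)] on countable torsion abelian groups, where it is described explicitly by Proposition~\ref{prop:torsion}, and
\item[(b)] on torsion-free abelian groups of finite rank.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:borel} is a complement to Theorem~\ref{thm:main} and is not used in its proof.

\subsection*{Plan of the proof}
The proof of Theorem~\ref{thm:main} passes through rooted trees whose vertices are colored with five colors, quasi-ordered by the existence of a map that preserves the root, the colors and the parent relation. The combinatorial half, Section~\ref{sec:trees}, reduces every analytic quasi-order to this one. The algebraic half, Sections~\ref{sec:div}--\ref{sec:main}, attaches to each colored tree $X$ a torsion-free group $G_X$ such that $G_X$ maps onto $G_Y$ exactly when $X$ maps to $Y$. It has to overcome two obstacles. First, homomorphisms of abelian groups can be added, so a homomorphism $G_X\to G_Y$ will usually not come from a map of trees, and a map of trees has to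 be extracted from it. Second, a map of trees need not be onto, and it must nevertheless produce a homomorphism that is onto. Section~\ref{sec:proof} assembles the two halves, and Section~\ref{sec:borel} proves Theorem~\ref{thm:borel}.

\section{Infinitely divisible elements}\label{sec:div}

For $n\ge1$, $\mathbb Z[1/n]$ is the ring of rational numbers whose denominators divide a power of $n$, and for a prime $p$, $\mathbb Z_{(p)}$ is the ring of rational numbers whose denominators are prime to $p$. Thus $\mathbb Z[1/n]\subseteq\mathbb Z_{(p)}$ if $p\nmid n$, and $p\,\mathbb Z[1/n]=\mathbb Z[1/n]$ if $p\mid n$. For an abelian group $G$ put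
\[ p^\infty G=\bigcap_{n}p^nG . \]
We use four elementary facts.
\begin{itemize}
\item[(D1)] A homomorphism $h\colon G\to H$ maps $p^\infty G$ into $p^\infty H$, since $h(p^nG)\subseteq p^nH$.
\item[(D2)] $p^\infty(G\oplus H)=p^\infty G\oplus p^\infty H$.
\item[(D3)] If $B\le G$ and $pB=B$, then $B\subseteq p^\infty G$.
\item[(D4)] Let $W,W'$ be $\mathbb Q$-vector spaces, and let $A\le W$ and $A'\le W'$ be subgroups, where $A$ spans $W$. Every homomorphism $h\colon A\to A'$ extends uniquely to a linear map $W\to W'$: each $w\in W$ has a multiple $kw\in A$ with $k\ge1$, and $w\mapsto\frac1k h(kw)$ does not depend on the choice of $k$.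
\end{itemize}
For distinct primes $p,p'$, fact (D1) shows that every homomorphism $\mathbb Z[1/p]\to\mathbb Z[1/p']$ is zero, because $p^\infty\mathbb Z[1/p]=\mathbb Z[1/p]$ and $p^\infty\mathbb Z[1/p']=0$. So primes act as labels that homomorphisms must respect. Our groups are built by labeling vectors of a $\mathbb Q$-vector space in this way. A vector $\gamma$ receives the label $p$ when the group contains $\mathbb Z[1/p]\gamma$. What has to be excluded is that sums of generators become infinitely $p$-divisible by accident, and the next lemma is the tool for this.

\begin{lemma}\label{lem:kernel}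
Let $W$ be a $\mathbb Q$-vector space with a basis $\mathfrak B$, and let $\Lambda$ be the subgroup generated by $\mathfrak B$. Let $\Gamma\subseteq\Lambda$, let $n_\gamma\ge1$ be integers for $\gamma\in\Gamma$, and let $A=\sum_{\gamma\in\Gamma}\mathbb Z[1/n_\gamma]\gamma$. Let $p$ be a prime and $\varphi\colon W\to W$ a linear map such that $\varphi(\Lambda)\subseteq\Lambda$ and $\varphi(\gamma)=0$ whenever $p\mid n_\gamma$. Then $p^\infty A\subseteq\ker\varphi$.
\end{lemma}

\begin{proof}
Let $F$ be the group of vectors all of whose coordinates with respect to $\mathfrak B$ lie in $\mathbb Z_{(p)}$. If $p\mid n_\gamma$, then $\varphi(\mathbb Z[1/n_\gamma]\gamma)=0$. If $p\nmid n_\gamma$, then $\varphi(\mathbb Z[1/n_\gamma]\gamma)\subseteq\mathbb Z_{(p)}\varphi(\gamma)\subseteq F$. So $\varphi(A)\subseteq F$, and $\varphi(p^\infty A)\subseteq p^\infty F$ by (D1). The coordinates of an element of $p^\infty F$ lie in $\bigcap_np^n\mathbb Z_{(p)}=0$.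
\end{proof}

\section{The group of a colored tree}\label{sec:groups}

Let $K=\{\mathsf a_0,\mathsf a_1,\mathsf b_0,\mathsf b_1,\mathsf c\}$ be a set of five colors. The names of the colors matter only in Section~\ref{sec:trees}.

\begin{definition}\label{def:tree}
A \emph{colored tree} is a finite or countably infinite rooted tree $X$, with root $\rho=\rho_X$ and with parent $v^-$ of each vertex $v\ne\rho$, together with a map $c\colon X\to K$ such that
\[ c(v)\ne c(v^-)\qquad\text{for all }v\ne\rho. \]
Every vertex has finite height, that is, it reaches the root after finitely many steps $v\mapsto v^-$. A \emph{morphism} $g\colon X\to Y$ of colored trees is a map that sends $\rho_X$ to $\rho_Y$, preserves colors, and sends each $v\ne\rho_X$ to a vertex $g(v)\ne\rho_Y$ with $g(v)^-=g(v^-)$. It need be neither injective nor surjective.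
\end{definition}

Name the thirteen primes
\[ q,\quad r,\quad \ell,\quad P_\kappa,\quad E_\kappa\qquad(\kappa\in K). \]
For a colored tree $X$ let $V_X$ be the $\mathbb Q$-vector space with basis $\{x_v:v\in X\}$, and let $W_X=V_X\oplus\mathbb Qy$. The group $G_X$ is built in three steps.

\emph{Vertices and edges.} We label the vector $x_v$ by a prime $P_{c(v)}$ that records the color of $v$, and the vector $x_v-x_{v^-}$, which stands for the edge from $v$ to its parent, by a prime $E_{c(v)}$. All these vectors also receive the label $q$. Let $M_X\le V_X$ be the resulting group. It is a $\mathbb Z[1/q]$-module.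

\emph{A summand that supplies surjectivity.} Let $C=\mathbb Z[1/q]^{(\omega)}$. This is a free $\mathbb Z[1/q]$-module of countably infinite rank, so it maps onto every countable $\mathbb Z[1/q]$-module, in particular onto $C\oplus M_Y$ for every $Y$. With $C$ as a direct summand, a morphism of trees no longer has to cover $M_Y$. This is the purpose of the label $q$. The price is that the groups $C\oplus M_X$ are all quotients of each other, through $C\oplus M_X\to C\to C\oplus M_Y$.

\emph{An anchor.} We therefore add a part that $C$ cannot reach: the vector $y$, which is not labeled by $q$. An epimorphism has to cover $y$ using $y$. The vector $y$ must also be tied to the tree, since the groups $C\oplus M_X\oplus\mathbb Z[1/r]y$ are again all quotients of each other. So we label $y$ by $r$ and $y-x_\rho$ by $\ell$.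

\begin{definition}\label{def:group}
Let $A_X\le W_X$ be the sum of the subgroups $\mathbb Z[1/n_\gamma]\gamma$, where the \emph{generators} $\gamma$ and the integers $n_\gamma$ are
\[
\begin{array}{c|cccc}
\gamma & x_v\ \ (v\in X) & x_v-x_{v^-}\ \ (v\ne\rho) & y & y-x_\rho\\ \hline
n_\gamma & qP_{c(v)} & qE_{c(v)} & r & \ell
\end{array}
\]
Let $M_X$ be the sum of the subgroups of the first two kinds, so that $A_X=M_X+\mathbb Z[1/r]y+\mathbb Z[1/\ell](y-x_\rho)$, and put
\[ G_X=C\oplus A_X . \]
\end{definition}

By (D3), $\gamma\in p^\infty A_X$ whenever $p\mid n_\gamma$. The next lemma says that no other directions carry the label $p$.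

\begin{lemma}\label{lem:labels}
Let $X$ be a colored tree, $A=A_X$, $M=M_X$ and $\kappa\in K$.
\begin{itemize}
\item[(1)] $A\cap V_X=M=q^\infty A$, and $A/M\cong\mathbb Z[1/r]+\mathbb Z[1/\ell]\ne0$.
\item[(2)] $P_\kappa^\infty A\subseteq\operatorname{span}_{\mathbb Q}\{x_v:c(v)=\kappa\}$.
\item[(3)] $E_\kappa^\infty A\subseteq\operatorname{span}_{\mathbb Q}\{x_v-x_{v^-}:v\ne\rho,\ c(v)=\kappa\}$.
\item[(4)] $r^\infty A\subseteq\mathbb Qy$ and $\ell^\infty A\subseteq\mathbb Q(y-x_\rho)$.
\end{itemize}
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:kernel} with the basis $\mathfrak B=\{x_v:v\in X\}\cup\{y\}$. For each of the thirteen primes $p$ define a linear map $\varphi_p\colon W_X\to W_X$ that moves the basis vectors listed here and fixes all other basis vectors: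
\[
\begin{array}{l|l|l}
p & \text{vectors moved by }\varphi_p & \ker\varphi_p\\ \hline
q & x_v\mapsto0\ \ (v\in X) & V_X\\
P_\kappa & x_v\mapsto0\ \ (c(v)=\kappa) & \operatorname{span}\{x_v:c(v)=\kappa\}\\
E_\kappa & x_v\mapsto x_{v^-}\ \ (v\ne\rho,\ c(v)=\kappa) & \operatorname{span}\{x_v-x_{v^-}:v\ne\rho,\ c(v)=\kappa\}\\
r & y\mapsto0 & \mathbb Qy\\
\ell & y\mapsto x_\rho & \mathbb Q(y-x_\rho)
\end{array}
\]
To verify the last column, note that $\varphi_p$ sends each basis vector to $0$ or to a basis vector fixed by $\varphi_p$; for $p=E_\kappa$ this holds because $c(v)=\kappa$ implies $c(v^-)\ne\kappa$. So $\varphi_p\circ\varphi_p=\varphi_p$. The kernel of such a map is the image of $\mathrm{id}-\varphi_p$, which is spanned by the vectors $b-\varphi_p(b)$ for the moved basis vectors $b$. This is the last column. Since the thirteen primes are distinct, the generators $\gamma$ with $p\mid n_\gamma$ can be read off from Definition~\ref{def:group}, and in each row they lie in $\ker\varphi_p$. Also $\varphi_p(\Lambda)\subseteq\Lambda$. Lemma~\ref{lem:kernel} gives (2), (3), (4) and $q^\infty A\subseteq A\cap V_X$.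

By (D3), $M\subseteq q^\infty A$. It remains to show $A\cap V_X\subseteq M$. Let $w=m+ay+b(y-x_\rho)\in V_X$ with $m\in M$, $a\in\mathbb Z[1/r]$ and $b\in\mathbb Z[1/\ell]$. The $y$-coordinate $a+b$ of $w$ is $0$, so $b=-a\in\mathbb Z[1/r]\cap\mathbb Z[1/\ell]=\mathbb Z$, as $r\ne\ell$. Hence $w=m-bx_\rho\in M$. Thus $M=q^\infty A=A\cap V_X$ is the kernel of the $y$-coordinate map on $A$, and the image of this map is $\mathbb Z[1/r]+\mathbb Z[1/\ell]$.
\end{proof}

From now on a homomorphism $h\colon A_X\to A_Y$ is identified with its linear extension $W_X\to W_Y$ from (D4), and the anchor vectors of $W_X$ and $W_Y$ are both written $y$. The anchor works as follows: three labeled subspaces meet the plane spanned by $y$ and $x_\rho$ in three different lines, and this forces one common scalar.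

\begin{lemma}\label{lem:root}
Let $X,Y$ be colored trees with roots $\rho,\rho'$, and let $h\colon A_X\to A_Y$ be a homomorphism. Then $h(M_X)\subseteq M_Y$, and there is $e\in\mathbb Q$ with $h(y)=ey$ and $h(x_\rho)=e\,x_{\rho'}$. If $e=0$, then $h(A_X)\subseteq M_Y$.
\end{lemma}

\begin{proof}
The inclusion $h(M_X)\subseteq M_Y$ follows from (D1) and Lemma~\ref{lem:labels}(1). Since $y\in r^\infty A_X$ and $y-x_\rho\in\ell^\infty A_X$, (D1) and Lemma~\ref{lem:labels}(4) give $e,e'\in\mathbb Q$ with $h(y)=ey$ and $h(y-x_\rho)=e'(y-x_{\rho'})$. Subtracting, $h(x_\rho)=(e-e')y+e'x_{\rho'}$. But $h(x_\rho)\in M_Y\subseteq V_Y$, so $e=e'$. If $e=0$, then $h$ vanishes on $\mathbb Qy$ and on $\mathbb Q(y-x_\rho)$, so $h(A_X)=h(M_X)\subseteq M_Y$.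
\end{proof}

The whole mechanism is visible on a tree with one edge.

\begin{example}\label{ex:edge}
Let $\kappa\ne\lambda$ be colors. Let $X$ consist of a root $\rho$ of color $\kappa$ and one child $v$ of color $\lambda$. For $m\ge0$ let $Y_m$ consist of a root $\rho'$ of color $\kappa$ and $m$ children $u_1,\dots,u_m$ of color $\lambda$. The morphisms $X\to Y_m$ are the $m$ maps $\rho\mapsto\rho'$, $v\mapsto u_i$.

Let $h\colon A_X\to A_{Y_m}$ be a homomorphism, with $h(y)=ey$ and $h(x_\rho)=e\,x_{\rho'}$. The label $P_\lambda$ of $x_v$ gives $h(x_v)=\sum_id_ix_{u_i}$ with $d_i\in\mathbb Q$. The label $E_\lambda$ of $x_v-x_\rho$ says that $\sum_id_ix_{u_i}-e\,x_{\rho'}$ lies in the span of the vectors $x_{u_i}-x_{\rho'}$. On this span the sum of the coordinates vanishes, so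
\[ d_1+\dots+d_m=e . \]
Conversely, any integers $e,d_1,\dots,d_m$ satisfying this equation define a homomorphism, because the linear map with these values sends the five generators $x_\rho$, $x_v$, $x_v-x_\rho$, $y$, $y-x_\rho$ to
\[ e\,x_{\rho'},\qquad \sum_id_ix_{u_i},\qquad \sum_id_i(x_{u_i}-x_{\rho'}),\qquad ey,\qquad e(y-x_{\rho'}), \]
which are integer combinations of generators with the same $n_\gamma$. Three things can be seen here.
\begin{itemize}
\item For $m=0$ there is no morphism, the equation reads $e=0$, and $h=0$.
\item For $m=2$ the solution $e=1$, $d_1=2$, $d_2=-1$ is a homomorphism that is not a multiple of one induced by a morphism. Still, whenever $e\ne0$ some $d_i$ is nonzero, and choosing such an $i$ extracts the morphism $v\mapsto u_i$ from $h$.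
\item For $m\ge2$ no homomorphism $A_X\to A_{Y_m}$ is onto, because $\dim W_X=3<m+2=\dim W_{Y_m}$, although morphisms exist. This is what the summand $C$ repairs.
\end{itemize}
\end{example}

\section{Epimorphisms of groups and morphisms of trees}\label{sec:main}

In a general tree the equation of Example~\ref{ex:edge} holds along every edge, and it lets a nonzero coefficient at the root propagate through the whole tree. For $w=\sum_ud_ux_u\in V_Y$ let $\operatorname{supp}w=\{u\in Y:d_u\ne0\}$.

\begin{proposition}\label{prop:main}
Let $X,Y$ be colored trees. There is an epimorphism $G_X\to G_Y$ if and only if there is a morphism $X\to Y$.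
\end{proposition}

\begin{proof}
Let $\rho,\rho'$ be the roots of $X,Y$.

\emph{From a morphism to an epimorphism.} Let $g\colon X\to Y$ be a morphism, and let $h\colon W_X\to W_Y$ be linear with $h(x_v)=x_{g(v)}$ and $h(y)=y$. Then $h(x_v-x_{v^-})=x_{g(v)}-x_{g(v)^-}$ for $v\neq\rho$, and $h(y-x_\rho)=y-x_{\rho'}$. As $g$ preserves colors, $h$ sends each generator $\gamma$ of $A_X$ to a generator $\gamma'$ of $A_Y$ with $n_{\gamma'}=n_\gamma$. So $h(A_X)\subseteq A_Y$, and $h(A_X)$ contains $\mathbb Z[1/r]y+\mathbb Z[1/\ell](y-x_{\rho'})$. Hence $h(A_X)+M_Y=A_Y$. Choose an epimorphism $\pi\colon C\to C\oplus M_Y$. The homomorphism $C\oplus A_X\to C\oplus A_Y$, $(z,a)\mapsto\pi(z)+h(a)$, has an image that contains both $C\oplus M_Y$ and $h(A_X)$. So it is onto.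

\emph{From an epimorphism to a morphism.} Let $\theta\colon G_X\to G_Y$ be onto, and let $h\colon A_X\to A_Y$ be the restriction of $\theta$ to $A_X$ followed by the projection $G_Y\to A_Y$. Let $e$ be as in Lemma~\ref{lem:root}.

\emph{Step 1: $e\ne0$.} By (D2), (D3) and Lemma~\ref{lem:labels}(1), $q^\infty G_Y=C\oplus M_Y$ and $C\subseteq q^\infty G_X$. So $\theta(C)\subseteq C\oplus M_Y$ by (D1). If $e=0$, then $h(A_X)\subseteq M_Y$, which means $\theta(A_X)\subseteq C\oplus M_Y$. Then the image of $\theta$ lies in $C\oplus M_Y$, which is a proper subgroup of $G_Y$ because $A_Y/M_Y\ne0$. This contradicts surjectivity.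

\emph{Step 2: colors.} Since $x_v\in P_{c(v)}^\infty A_X$, (D1) and Lemma~\ref{lem:labels}(2) give
\begin{equation}\label{eq:color}
h(x_v)\in V_Y\ \text{ and every vertex of }\operatorname{supp}h(x_v)\text{ has color }c(v)\qquad(v\in X).
\end{equation}

\emph{Step 3: edges.} Let $v\ne\rho$, $w=v^-$ and $\kappa=c(v)$. Since $x_v-x_w\in E_\kappa^\infty A_X$, (D1) and Lemma~\ref{lem:labels}(3) give
\[ h(x_v)-h(x_w)=\sum_ud_ux_u-\sum_ud_ux_{u^-}, \]
where both sums run over the same finite set of vertices $u\ne\rho'$ of $Y$ with $c(u)=\kappa$. Split each side into the part supported on vertices of color $\kappa$ and the part supported on the other vertices. On the left, \eqref{eq:color} and $c(w)\ne\kappa$ show that these parts are $h(x_v)$ and $-h(x_w)$. On the right, $c(u^-)\ne\kappa$ shows that they are $\sum d_ux_u$ and $-\sum d_ux_{u^-}$. Therefore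
\[ h(x_v)=\sum_ud_ux_u,\qquad h(x_w)=\sum_ud_ux_{u^-}. \]
The coefficient of $x_{u'}$ in $h(x_w)$ is thus the sum of the $d_u$ over the children $u$ of $u'$ that occur in the sum. If it is nonzero, then one of these $d_u$ is nonzero. So
\begin{equation}\label{eq:child}
\text{every vertex of }\operatorname{supp}h(x_{v^-})\text{ has a child in }\operatorname{supp}h(x_v)\qquad(v\ne\rho).
\end{equation}

\emph{Step 4: the morphism.} Define $g\colon X\to Y$ by recursion on height so that $g(v)\in\operatorname{supp}h(x_v)$ for all $v$. Put $g(\rho)=\rho'$, which lies in $\operatorname{supp}h(x_\rho)$ because $h(x_\rho)=e\,x_{\rho'}$ and $e\ne0$. If $v\ne\rho$ and $g(v^-)\in\operatorname{supp}h(x_{v^-})$ is defined, use \eqref{eq:child} to choose a child $g(v)$ of $g(v^-)$ in $\operatorname{supp}h(x_v)$. By \eqref{eq:color}, $g$ preserves colors, also at the root. So $g$ is a morphism.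
\end{proof}

\begin{remark}\label{rem:hyp}
Surjectivity of $\theta$ is used only in Step~1, and only to obtain $e\ne0$. The condition $c(v)\ne c(v^-)$ is essential in Step~3, where it separates $h(x_v)$ from $h(x_{v^-})$. Without it the proposition fails. Let $X$ consist of a root $\rho$ and a child $v$ of the same color $\kappa$, let $Y$ be a single vertex $\rho'$ of color $\kappa$, and define the groups by the same table. There is no morphism $X\to Y$. But the linear map $x_\rho,x_v\mapsto x_{\rho'}$, $y\mapsto y$ kills $x_v-x_\rho$ and maps $A_X$ onto $A_Y$, so $G_X$ maps onto $G_Y$.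
\end{remark}

\section{Analytic quasi-orders as colored trees}\label{sec:trees}

For a finite sequence $s$ let $|s|$ be its length, and let $s{\upharpoonright}m$ be the initial segment of length $m$ of a finite or infinite sequence $s$. Sums and inequalities between sequences of natural numbers of the same length are taken coordinatewise. A \emph{tree on $2\times2\times\omega$} is a set of triples $(u,v,s)\in2^n\times2^n\times\omega^n$, $n\in\omega$, that is closed under $(u,v,s)\mapsto(u{\upharpoonright}m,v{\upharpoonright}m,s{\upharpoonright}m)$. We use the standard fact that for every analytic set $R\subseteq2^\omega\times2^\omega$ there is a tree $S$ on $2\times2\times\omega$ with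
\begin{equation}\label{eq:S}
\xi\mathrel R\eta\iff\exists\alpha\in\omega^\omega\ \forall n\ \ (\xi{\upharpoonright}n,\eta{\upharpoonright}n,\alpha{\upharpoonright}n)\in S .
\end{equation}

Let $R$ be an analytic quasi-order on $2^\omega$. Reflexivity and transitivity give
\[ \xi\mathrel R\eta\iff\{\zeta:\zeta\mathrel R\xi\}\subseteq\{\zeta:\zeta\mathrel R\eta\}. \]
We want a finitary form of this equivalence, in which the tree attached to $\xi$ records the finite approximations to the statements $\zeta\mathrel R\xi$ and a morphism plays the role of the inclusion. The difficulty is that an arbitrary $S$ in \eqref{eq:S} knows nothing of reflexivity and transitivity at finite levels: there is no rule that computes a witness for $\zeta\mathrel R\eta$ from witnesses for $\zeta\mathrel R\xi$ and $\xi\mathrel R\eta$. The Louveau--Rosendal representation replaces $S$ by a tree in which witnesses are simply added. We include a proof.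

\begin{lemma}\label{lem:T}
Let $R$ be an analytic quasi-order on $2^\omega$. There is a tree $T$ on $2\times2\times\omega$ such that
\begin{itemize}
\item[(i)] $(u,u,s)\in T$ whenever $u\in 2^{<\omega}$, $s\in\omega^{<\omega}$ and $|u|=|s|$;
\item[(ii)] if $(u,v,s)\in T$, $(v,w,t)\in T$, then $(u,w,s+t)\in T$;
\item[(iii)] $\xi\mathrel R\eta\iff\exists\beta\in\omega^\omega\ \forall n\ \ (\xi{\upharpoonright}n,\eta{\upharpoonright}n,\beta{\upharpoonright}n)\in T$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $S$ be as in \eqref{eq:S}. The idea is to close $S$ under finite chains and to treat $s$ as a budget: its first entry bounds the length of the chain, and the other entries bound the sum of the witnesses used. For $n\ge1$ and $s\in\omega^n$ put $s^+=(s(1),\dots,s(n-1))\in\omega^{n-1}$. For $u,v\in2^n$, a \emph{chain for $(u,v,s)$} is a tuple $(k;u_0,\dots,u_k;s_1,\dots,s_k)$ with $k\in\omega$, $u_i\in2^n$, $s_i\in\omega^{n-1}$ such that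
\begin{gather*}
u_0=u,\qquad u_k=v,\qquad k\le s(0),\qquad s_1+\dots+s_k\le s^+,\\
(u_{i-1}{\upharpoonright}(n-1),\,u_i{\upharpoonright}(n-1),\,s_i)\in S\quad(1\le i\le k).
\end{gather*}
Let $T$ consist of $(\emptyset,\emptyset,\emptyset)$ and all triples $(u,v,s)$ of length $n\ge1$ that have a chain. For $n\ge2$, deleting the last entry of every $u_i$ and $s_i$ turns a chain for $(u,v,s)$ into a chain with the same $k$ for $(u{\upharpoonright}(n-1),v{\upharpoonright}(n-1),s{\upharpoonright}(n-1))$, because $S$ is a tree. Call this operation \emph{truncation}. It shows that $T$ is a tree.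

For $n=0$, (i) and (ii) hold trivially. For $n\ge1$, the chain $(0;u;\,)$ proves (i). For (ii), concatenate a chain for $(u,v,s)$ with a chain for $(v,w,t)$: the lengths add up to at most $s(0)+t(0)$, and the witnesses add up to at most $s^++t^+=(s+t)^+$.

For (iii), suppose first that $\xi\mathrel R\eta$, with $\alpha$ as in \eqref{eq:S}. Let $\beta=(1,\alpha(0),\alpha(1),\dots)$. Then $(1;\xi{\upharpoonright}n,\eta{\upharpoonright}n;\alpha{\upharpoonright}(n-1))$ is a chain for $(\xi{\upharpoonright}n,\eta{\upharpoonright}n,\beta{\upharpoonright}n)$ for each $n\ge1$.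

Conversely, let $\beta$ be as on the right side of (iii). For $n\ge1$ let $\mathcal C_n$ be the set of chains for $(\xi{\upharpoonright}n,\eta{\upharpoonright}n,\beta{\upharpoonright}n)$. It is nonempty, and it is finite because $k\le\beta(0)$, $u_i\in2^n$ and $s_i\le(\beta{\upharpoonright}n)^+$. Truncation maps $\mathcal C_{n+1}$ to $\mathcal C_n$. By K\"onig's lemma there are chains in $\mathcal C_1,\mathcal C_2,\dots$, each the truncation of the next. They have the same $k$, and their entries are the initial segments of sequences $\zeta_0=\xi,\zeta_1,\dots,\zeta_k=\eta$ in $2^\omega$ and $\alpha_1,\dots,\alpha_k$ in $\omega^\omega$. The chain in $\mathcal C_{m+1}$ shows $(\zeta_{i-1}{\upharpoonright}m,\zeta_i{\upharpoonright}m,\alpha_i{\upharpoonright}m)\in S$. As $m$ is arbitrary, \eqref{eq:S} gives $\zeta_{i-1}\mathrel R\zeta_i$ for $1\le i\le k$. So $\xi\mathrel R\eta$ by transitivity, or by reflexivity if $k=0$.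
\end{proof}

Fix $R$ and $T$ as in Lemma~\ref{lem:T}. For $\xi\in2^\omega$ and $t\in\omega^n$ let
\[ T_\xi(t)=\{u\in2^n:(u,\xi{\upharpoonright}n,t)\in T\}, \]
the set of strings that appear to lie below $\xi$ within the budget $t$. We attach $T_\xi(t)$ to the vertex $t$ of the tree $\omega^{<\omega}$. There are infinitely many strings and only five colors, so a string is recorded by the length of a path hanging at $t$ whose end is marked by the color $\mathsf c$. The indices $0,1$ of the other colors alternate so that no vertex has the color of its parent.

Fix an injection $u\mapsto\#u$ of $2^{<\omega}$ into $\omega$. Let $X^*$ be the colored tree with the following vertices.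
\begin{itemize}
\item All $t\in\omega^{<\omega}$. The root is $\emptyset$, the parent of $t\in\omega^{n+1}$ is $t{\upharpoonright}n$, and $t$ has color $\mathsf a_{|t|\bmod2}$.
\item All \emph{path vertices} $(t,u,i)$ with $t\in\omega^{<\omega}$, $u\in2^{|t|}$ and $0\le i\le\#u+1$. Here $(t,u,0)^-=t$ and $(t,u,i+1)^-=(t,u,i)$. The color of $(t,u,i)$ is $\mathsf b_{i\bmod2}$ for $i\le\#u$ and $\mathsf c$ for $i=\#u+1$.
\end{itemize}
For $\xi\in2^\omega$ let $X_\xi\subseteq X^*$ consist of all $t\in\omega^{<\omega}$ and of the path vertices $(t,u,i)$ with $u\in T_\xi(t)$. With the root, parents and colors of $X^*$ it is a colored tree.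

\begin{lemma}\label{lem:X}
There is a morphism $X_\xi\to X_\eta$ if and only if $\xi\mathrel R\eta$.
\end{lemma}

\begin{proof}
Let $\xi\mathrel R\eta$, and take $\beta$ as in (iii). Put $g(t)=t+\beta{\upharpoonright}|t|$ and $g(t,u,i)=(g(t),u,i)$. If $|t|=n$ and $u\in T_\xi(t)$, then $(u,\xi{\upharpoonright}n,t)$ and $(\xi{\upharpoonright}n,\eta{\upharpoonright}n,\beta{\upharpoonright}n)$ are in $T$, so $u\in T_\eta(g(t))$ by (ii). Hence $g$ maps $X_\xi$ into $X_\eta$. It fixes the root. It preserves colors, because these depend only on $|t|$, $u$ and $i$, and it preserves parents, because $g(t){\upharpoonright}m=g(t{\upharpoonright}m)$.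

Conversely, let $g\colon X_\xi\to X_\eta$ be a morphism. The children of a sequence $s$ in $X_\eta$ are the one-entry extensions of $s$, of color $\mathsf a_0$ or $\mathsf a_1$, and the vertices $(s,v,0)$ with $v\in T_\eta(s)$, of color $\mathsf b_0$. By induction on $n$, the image $g(0^n)$ of the zero sequence of length $n$ lies in $\omega^n$ and $g(0^{n+1})$ extends it. So there is $\beta\in\omega^\omega$ with $g(0^n)=\beta{\upharpoonright}n$ for all $n$. Fix $n$ and let $u=\xi{\upharpoonright}n$. By (i), $u\in T_\xi(0^n)$. The vertex $g(0^n,u,0)$ is a child of $\beta{\upharpoonright}n$ of color $\mathsf b_0$, so it equals $(\beta{\upharpoonright}n,v,0)$ for some $v\in T_\eta(\beta{\upharpoonright}n)$. The only possible child of $(\beta{\upharpoonright}n,v,i)$ is $(\beta{\upharpoonright}n,v,i+1)$, so by induction $g(0^n,u,i)=(\beta{\upharpoonright}n,v,i)$ for all $i\le\#u+1$. For $i=\#u+1$ the color is $\mathsf c$, which forces $\#u+1=\#v+1$ and $v=u$. Thus $\xi{\upharpoonright}n\in T_\eta(\beta{\upharpoonright}n)$, that is, $(\xi{\upharpoonright}n,\eta{\upharpoonright}n,\beta{\upharpoonright}n)\in T$. This holds for all $n$, so $\xi\mathrel R\eta$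 by (iii).
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $Q$ be an analytic quasi-order on a standard Borel space $Z$. Every standard Borel space admits a Borel injection into $2^\omega$; fix one, $j\colon Z\to2^\omega$.

\emph{The reduction.} In $G\twoheadleftarrow G'$ the map goes from right to left, so we transfer the reverse of $Q$ to $2^\omega$. Let
\[ R=\{(j(z'),j(z)):z\mathrel Qz'\}\cup\{(\xi,\xi):\xi\in2^\omega\}. \]
This set is analytic and reflexive. Since $j$ is injective and $Q$ is reflexive, $j(z')\mathrel Rj(z)$ if and only if $z\mathrel Qz'$. A point outside $j(Z)$ is $R$-related only to itself, and on $j(Z)$ the relation $R$ is a copy of the reverse of $Q$, so $R$ is transitive. Build $T$ and the trees $X_\xi$ from $R$, and write $G(\xi)=G_{X_\xi}$. By Lemma~\ref{lem:X} and Proposition~\ref{prop:main},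
\begin{align*}
z\mathrel Qz'&\iff j(z')\mathrel Rj(z)\iff\text{there is a morphism }X_{j(z')}\to X_{j(z)}\\
&\iff G(j(z))\twoheadleftarrow G(j(z')).
\end{align*}

\emph{Borel dependence.} It remains to move $G(\xi)$ to the domain $\omega$ in a Borel way. A generator of $A_{X^*}$ of the form $x_v$ or $x_v-x_{v^-}$ is a generator of $A_{X_\xi}$, with the same $n_\gamma$, if and only if $v\in X_\xi$; the generators $y$ and $y-x_\emptyset$ belong to every $A_{X_\xi}$. So all $G(\xi)$ are subgroups of the countable group $L=G_{X^*}$, and they are infinite since they contain $C$. For $v\in X^*$ the set $\{\xi:v\in X_\xi\}$ is clopen: it is $2^\omega$ if $v\in\omega^{<\omega}$, and for $v=(t,u,i)$ membership depends only on $\xi{\upharpoonright}|t|$. An element $(z,a)\in L=C\oplus A_{X^*}$ has countably many representations $a=\sum_\gamma a_\gamma\gamma$ as a finite sum with $a_\gamma\in\mathbb Z[1/n_\gamma]$, and it lies in $G(\xi)$ if and only if some representation uses only generators of $A_{X_\xi}$. Hence $\{\xi:m\in G(\xi)\}$ is open for every $m\in L$.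

Enumerate $L=\{m_0,m_1,\dots\}$ without repetition, and let $\varepsilon_\xi\colon\omega\to\omega$ be the increasing enumeration of $\{i:m_i\in G(\xi)\}$. The condition $\varepsilon_\xi(n)=i$ says that $m_i\in G(\xi)$ and that exactly $n$ of $m_0,\dots,m_{i-1}$ lie in $G(\xi)$, so it defines a Borel set of $\xi$. Define an operation $*_\xi$ on $\omega$ by letting $n*_\xi n'=n''$ if and only if $m_{\varepsilon_\xi(n)}+m_{\varepsilon_\xi(n')}=m_{\varepsilon_\xi(n'')}$. Then $(\omega,*_\xi)\cong G(\xi)$. The set $\{\xi:n*_\xi n'=n''\}$ is the union, over the triples $(i,i',i'')$ with $m_i+m_{i'}=m_{i''}$, of the Borel sets defined by $\varepsilon_\xi(n)=i$, $\varepsilon_\xi(n')=i'$, $\varepsilon_\xi(n'')=i''$. So $\xi\mapsto *_\xi$ is Borel, and $G_z=(\omega,*_{j(z)})$ is the required map.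

\emph{The shape of the groups.} The group $G_X$ lies in the $\mathbb Q$-vector space whose basis consists of the standard basis vectors of $C$, the $x_v$ and $y$. This basis is countably infinite and contained in $G_X$. All generators have integer coordinates, and $q$ and all $n_\gamma$ divide $N$, so $G_X$ lies in the $\mathbb Z[1/N]$-span of the basis. Thus $G_X$ is isomorphic to a group between $\mathbb Z^{(\omega)}$ and $\mathbb Z[1/N]^{(\omega)}$, and it is torsion-free.

\emph{Consequences.} The torsion-free groups form a Borel set, defined by $\forall k\ge1\,\forall x\,(kx=0\Rightarrow x=0)$. The relation $\twoheadleftarrow$ is analytic on this set and on the space of all countable abelian groups, and the map $z\mapsto G_z$ reduces $Q$ to it in both cases. Mutual epimorphism is an analytic equivalence relation, as the intersection of $\twoheadleftarrow$ with its reverse. If $Q$ is an analytic equivalence relation, then $z\mathrel Qz'$ holds if and only if both $z\mathrel Qz'$ and $z'\mathrel Qz$ hold, that is, if and only if $G_z\twoheadleftarrow G_{z'}\twoheadleftarrow G_z$. This completes the proof of Theorem~\ref{thm:main}.\qed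

\section{Two classes on which the relation is Borel}\label{sec:borel}

By Remark~\ref{rem:notborel}, to prove Theorem~\ref{thm:borel} it suffices to show that $\twoheadleftarrow$ is Borel on each of the two classes. A condition on groups with domain $\omega$ is Borel if it is obtained from equations in the group operations by Boolean operations and quantifiers over countable sets such as group elements, integers, primes and finite tuples of these.

\subsection*{Torsion groups}
In this subsection ``countable'' includes ``finite''. We recall the structure theory that is needed. For an abelian group $G$ let $G[p]=\{x\in G:px=0\}$, and let $\mathbb Z(p^\infty)$ be the $p$-group $\mathbb Z[1/p]/\mathbb Z$.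
\begin{itemize}
\item[(T1)] A torsion group $G$ is the direct sum of its $p$-components $G_p$, the subgroups of elements of $p$-power order.
\item[(T2)] A group $D$ is \emph{divisible} if $kD=D$ for all $k\ge1$; for a $p$-group it suffices that $pD=D$. Every group has a largest divisible subgroup, a divisible subgroup is a direct summand, and a divisible $p$-group $D$ is a direct sum of $\dim_{\mathbb F_p}D[p]$ copies of $\mathbb Z(p^\infty)$.
\item[(T3)] (Pr\"ufer; \cite[\S17]{Fuchs}) A countable abelian $p$-group $G$ with $p^\infty G=0$, that is, without nonzero elements of infinite height, is a direct sum of cyclic groups.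
\item[(T4)] (Pr\"ufer--Baer) An abelian group $B$ with $kB=0$ for some $k\ge1$ is a direct sum of cyclic groups.
\end{itemize}
For a countable torsion group $G$, a prime $p$ and $k\ge1$ let
\[ \tau_{p,k}(G)=\dim_{\mathbb F_p}p^{k-1}G/p^kG,\qquad d_p(G)=\dim_{\mathbb F_p}D[p], \]
where $D$ is the largest divisible subgroup of $G_p$. The values are finite or $\aleph_0$. The invariant $\tau_{p,k}$ is additive on direct sums and vanishes on groups $B$ with $pB=B$. The components $G_{p'}$ with $p'\ne p$ are such groups, so $\tau_{p,k}(G)=\tau_{p,k}(G_p)$. For a cyclic group of order $p^m$, $\tau_{p,k}$ is $1$ if $k\le m$ and $0$ otherwise, so in a direct sum of cyclic $p$-groups $\tau_{p,k}$ counts the summands of order at least $p^k$. In general $\tau_{p,k}(G)\ge\tau_{p,k+1}(G)$, since multiplication by $p$ maps $p^{k-1}G/p^kG$ onto $p^kG/p^{k+1}G$.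

The invariant $d_p$ can increase under an epimorphism. The group $\bigoplus_{n\ge1}\mathbb Z/p^n$ has $d_p=0$, and it maps onto $\mathbb Z(p^\infty)$ by sending a generator of the $n$-th summand to $p^{-n}+\mathbb Z$. This needs cyclic quotients of unbounded order, and their presence or absence is what divides the description into two cases.

\begin{proposition}\label{prop:torsion}
Let $G,H$ be countable torsion abelian groups. Then $H\twoheadleftarrow G$ if and only if for each prime $p$ one of the following holds:
\begin{itemize}
\item[(1)] $\tau_{p,k}(G)>0$ for all $k$;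
\item[(2)] $\tau_{p,k}(G)=0$ for some $k$, $\tau_{p,k}(H)\le\tau_{p,k}(G)$ for all $k$, and $d_p(H)\le d_p(G)$.
\end{itemize}
\end{proposition}

\begin{proof}
A homomorphism $\theta\colon G\to H$ maps $G_p$ into $H_p$, so by (T1) it is the direct sum of its restrictions $G_p\to H_p$, and it is onto if and only if all of them are. So we fix $p$, assume that $G$ and $H$ are countable $p$-groups, and drop the index $p$. We show that (1) implies $H\twoheadleftarrow G$, and that when (1) fails, $H\twoheadleftarrow G$ is equivalent to (2).

\emph{Assume {\rm(1)}.} Let $G^1=p^\infty G$. Since $G^1\subseteq p^nG$, we have $p^n(G/G^1)=p^nG/G^1$, and these subgroups intersect in $0$. By (T3), $G/G^1\cong\bigoplus_{i\in I}\mathbb Z/p^{n_i}$. The $n_i$ are unbounded: otherwise $p^nG\subseteq G^1\subseteq p^{n+1}G$ for some $n$, and $\tau_{n+1}(G)=0$. Hence for every $m$ there are infinitely many $i$ with $n_i\ge m$. Write $H=\{h_0,h_1,\dots\}$, with repetitions if $H$ is finite, and choose distinct $i_0,i_1,\dots\in I$ with $p^{n_{i_j}}h_j=0$. Send a generator of the $i_j$-th summand to $h_j$ and the remaining summands to $0$. This maps $G/G^1$,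 and hence $G$, onto $H$.

\emph{Assume that {\rm(1)} fails}, say $\tau_{n+1}(G)=0$ with $n\ge0$. Then $p^nG=p^{n+1}G$, so $p^nG$ is divisible, and every divisible subgroup $D$ satisfies $D=p^nD\subseteq p^nG$. Thus
\begin{equation}\label{eq:maxdiv}
\tau_{n+1}(G)=0\ \Longrightarrow\ p^nG\text{ is the largest divisible subgroup of }G,
\end{equation}
and the same implication holds for $H$.

\emph{Necessity of {\rm(2)}.} Let $\theta\colon G\to H$ be onto. Then $\theta(p^mG)=p^mH$ for all $m$, so $\theta$ induces surjections $p^{k-1}G/p^kG\to p^{k-1}H/p^kH$, and $\tau_k(H)\le\tau_k(G)$. In particular $\tau_{n+1}(H)=0$, and by \eqref{eq:maxdiv} $\theta$ maps the largest divisible subgroup $D_G$ of $G$ onto the largest divisible subgroup $D_H$ of $H$. If $d=d(G)$ is infinite, then $d(H)\le d$ because $H$ is countable. Let $d$ be finite, so $D_G\cong\mathbb Z(p^\infty)^d$. Take linearly independent $h_1,\dots,h_m\in D_H[p]$ and preimages in $D_G$. The preimages lie in $D_G[p^j]=\{x\in D_G:p^jx=0\}\cong(\mathbb Z/p^j)^d$ for some $j$. The image $F$ of $D_G[p^j]$ is a finite $p$-group generated by $d$ elements, so $|F/pF|\le p^d$. As $F[p]$ and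 $F/pF$ are the kernel and cokernel of multiplication by $p$ on a finite group, $|F[p]|=|F/pF|$. Since $h_1,\dots,h_m\in F[p]$, we get $m\le d$. Hence $d(H)\le d(G)$.

\emph{Sufficiency of {\rm(2)}.} The inequalities give $\tau_{n+1}(H)=0$. By \eqref{eq:maxdiv} and (T2), $G=p^nG\oplus B_G$, where $p^nG$ is a direct sum of $d(G)$ copies of $\mathbb Z(p^\infty)$ and $B_G\cong G/p^nG$ is killed by $p^n$. By (T4), $B_G$ is a direct sum of nonzero cyclic groups, of which exactly $\tau_k(B_G)=\tau_k(G)$ have order at least $p^k$. Decompose $H=p^nH\oplus B_H$ in the same way. We assign to each cyclic summand of $B_H$ a cyclic summand of $B_G$ of at least the same order, injectively. Let $k_0\le n$ be the largest $k$ with $\tau_k(G)$ infinite, and $k_0=0$ if there is none.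
\begin{itemize}
\item The summands of order greater than $p^{k_0}$ are finite in number in both groups, as $\tau_{k_0+1}(H)\le\tau_{k_0+1}(G)<\aleph_0$. List them in each group by non-increasing order. If the $i$-th one in $B_H$ has order $p^k$, then $i\le\tau_k(H)\le\tau_k(G)$, so the $i$-th one in $B_G$ exists and has order at least $p^k$. Assign it.
\item The other summands of $B_H$ have order at most $p^{k_0}$, and there are none if $k_0=0$. If $k_0>0$, then $B_G$ has infinitely many summands of order exactly $p^{k_0}$, because $\tau_{k_0}(G)$ is infinite and $\tau_{k_0+1}(G)$ is finite. None of them has been used, so they can be assigned injectively to the countably many remaining summands of $B_H$.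
\end{itemize}
Map each assigned summand of $B_G$ onto its partner and the other summands to $0$, and map $p^nG$ onto $p^nH$ by a projection onto $d(H)\le d(G)$ of the summands $\mathbb Z(p^\infty)$. The result is an epimorphism $G\to H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:borel}(a)]
The torsion groups form a Borel set, defined by $\forall x\,\exists k\ge1\,(kx=0)$. For finite $m$, $\tau_{p,k}(G)\ge m$ holds if and only if there are $x_1,\dots,x_m\in G$ such that $\sum_ic_ip^{k-1}x_i\notin p^kG$ for all $c_i\in\{0,\dots,p-1\}$ that are not all $0$. So $\tau_{p,k}$ is a Borel function. The definition of $d_p$ refers to the largest divisible subgroup, which is not given by countable quantifiers, but \eqref{eq:maxdiv} removes it where it is needed. Let $\delta_{p,n}(G)=\dim_{\mathbb F_p}(p^nG)[p]$. It is Borel, since $\delta_{p,n}(G)\ge m$ asserts the existence of $m$ linearly independent elements of $G[p]$ that lie in $p^nG$. By (T1), $(p^nG)[p]=(p^nG_p)[p]$, so \eqref{eq:maxdiv} gives $d_p(G)=\delta_{p,n}(G)$ when $\tau_{p,n+1}(G)=0$. If moreover $\tau_{p,k}(H)\le\tau_{p,k}(G)$ for all $k$, then $d_p(H)=\delta_{p,n}(H)$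 for the same $n$. So clause (2) of Proposition~\ref{prop:torsion} is equivalent to
\[ \exists n\ \bigl[\tau_{p,n+1}(G)=0,\ \ \forall k\ \tau_{p,k}(H)\le\tau_{p,k}(G),\ \ \delta_{p,n}(H)\le\delta_{p,n}(G)\bigr], \]
which is Borel, as is clause (1).
\end{proof}

\begin{remark}\label{rem:mutual}
Countable torsion groups $G,H$ are mutually epimorphic if and only if for each $p$ either $\tau_{p,k}(G)>0$ and $\tau_{p,k}(H)>0$ for all $k$, or some $\tau_{p,k}(G)$ is $0$, $\tau_{p,k}(G)=\tau_{p,k}(H)$ for all $k$, and $d_p(G)=d_p(H)$. These conditions give clause (1) in both directions or clause (2) in both directions. Conversely, let $H\twoheadleftarrow G\twoheadleftarrow H$. If $\tau_{p,k}(G)=0$ for some $k$, then clause (2) gives $\tau_{p,k}(H)=0$, and the same holds with $G$ and $H$ exchanged. So at each $p$ the same clause holds in both directions, and clause (2) in both directions gives the equalities. In the second alternative $G_p$ and $H_p$ need not be isomorphic. The groups $(\mathbb Z/p^2)^{(\omega)}$ and $(\mathbb Z/p^2)^{(\omega)}\oplus\mathbb Z/p$ both have $\tau_{p,1}=\tau_{p,2}=\aleph_0$, $\tau_{p,k}=0$ for $k\ge3$, and $d_p=0$,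 so they are mutually epimorphic. But in the first group every element killed by $p$ is divisible by $p$, and in the second the generator of $\mathbb Z/p$ is not.
\end{remark}

\subsection*{Torsion-free groups of finite rank}
Elements $e_1,\dots,e_n$ of a torsion-free group $G$ are \emph{independent} if $\sum k_ie_i=0$ with $k_i\in\mathbb Z$ implies that all $k_i$ are $0$. An independent tuple is maximal if and only if every $x\in G$ satisfies an equation $kx=\sum k_ie_i$ with $k\ge1$ and $k_i\in\mathbb Z$, and $G$ has \emph{finite rank} if it has a finite maximal independent tuple. A homomorphism from $G$ to a torsion-free group is determined by its values on such a tuple, and this turns the quantifier over maps into a quantifier over finite tuples.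

\begin{proof}[Proof of Theorem~\ref{thm:borel}(b)]
By the definitions just given, the torsion-free groups of finite rank form a Borel set. For $G,H$ in this set we claim that $H\twoheadleftarrow G$ if and only if there are a maximal independent tuple $e_1,\dots,e_n$ in $G$ and elements $h_1,\dots,h_n\in H$ such that
\begin{itemize}
\item[(A)] whenever $x\in G$, $k\ge1$, $k_i\in\mathbb Z$ and $kx=\sum k_ie_i$, there is $z\in H$ with $kz=\sum k_ih_i$;
\item[(B)] for every $z\in H$ there are $x\in G$, $k\ge1$, $k_i\in\mathbb Z$ with $kx=\sum k_ie_i$ and $kz=\sum k_ih_i$.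
\end{itemize}
All quantifiers here range over countable sets, so the claim proves the theorem.

If $\theta\colon G\to H$ is onto, take any maximal independent tuple and $h_i=\theta(e_i)$. In (A) take $z=\theta(x)$. In (B) take $x$ with $\theta(x)=z$ and any equation $kx=\sum k_ie_i$.

Conversely, let (A) and (B) hold. Say that $x\in G$ \emph{corresponds} to $z\in H$ if $kx=\sum k_ie_i$ and $kz=\sum k_ih_i$ for some $k\ge1$ and $k_i\in\mathbb Z$. By maximality and (A), every $x$ corresponds to some $z$. Suppose that $x$ corresponds to $z$ through $k,k_i$ and that $x'$ corresponds to $z'$ through $k',k'_i$. If $x=x'$, then $\sum k'k_ie_i=kk'x=\sum kk'_ie_i$, so $k'k_i=kk'_i$ by independence. Then $kk'z=\sum k'k_ih_i=\sum kk'_ih_i=kk'z'$, and $z=z'$ because $H$ is torsion-free. So the correspondence is a map $\theta\colon G\to H$. For arbitrary $x,x'$ we have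
\[ kk'(x+x')=\sum(k'k_i+kk'_i)e_i,\qquad kk'(z+z')=\sum(k'k_i+kk'_i)h_i, \]
so $x+x'$ corresponds to $z+z'$, and $\theta$ is a homomorphism. It is onto by (B).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups} I.

\bibitem{GLNP}
Su Gao, Feng Li, Andr\'e Nies, Gianluca Paolini, \emph{The epimorphism relation among countable groups is a complete analytic quasi-order}, arXiv:2511.06517 (2025).

\end{thebibliography}
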